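\title{Sequentially complete precompact group topologies characterized by a single sequence}

\begin{abstract}
For a sequence $\mathbf u$ in an abelian group $G$, let $\tau_{\mathbf u}$ be the finest precompact group topology on $G$ in which $\mathbf u$ converges to zero. We prove that $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete for $\mathbf u=(n!)$, which answers a question of Dikranjan, Gabriyelyan and Tarieladze. We determine all divisibility chains in $\mathbb Z$ with this property, and we show that an infinite abelian group carries a sequentially complete topology $\tau_{\mathbf u}$ with $\mathbf u$ non-trivial if and only if it has infinite exponent. The method is to parametrize the characters that send $\mathbf u$ to zero by a complete metric group of integer sequences, and to recover $G$ as a group of continuous characters of that group.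
\end{abstract}

\section{Introduction}

All topological groups in this paper are abelian and Hausdorff. A group topology on $G$ is \emph{precompact} if for every neighborhood $U$ of $0$ there is a finite set $F\subseteq G$ with $G=F+U$. A sequence $(g_k)$ in a topological group is \emph{Cauchy} if for every neighborhood $U$ of $0$ we have $g_j-g_k\in U$ for all large $j,k$, and the group is \emph{sequentially complete} if every Cauchy sequence converges.

A sequence $\mathbf u=(u_n)$ in an abelian group $G$ is a \emph{$TB$-sequence} if $u_n\to0$ in some precompact group topology on $G$. In that case there is a finest such topology, denoted $\tau_{\mathbf u}$ (Lemma~\ref{lem:tau}), and the topologies of this form are called \emph{single sequence characterized}, or \emph{$ss$-characterized}. The sequence $\mathbf u$ is \emph{non-trivial} if $u_n\ne0$ for infinitely many $n$. If $\mathbf u$ is trivial, the condition $u_n\to0$ is empty and $\tau_{\mathbf u}$ is the Bohr topology, the finest precompact group topology on $G$. The Bohr topology is sequentially complete for a degenerate reason: its Cauchy sequences are eventually constant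 (Lemma~\ref{lem:bohr}). The following question, which excludes this case, is posed in \cite{DGT}.
\begin{itemize}
\item[(a)] Is there a countably infinite abelian group $G$ and a non-trivial $TB$-sequence $\mathbf u$ in $G$ such that $(G,\tau_{\mathbf u})$ is sequentially complete?
\item[(b)] In particular, is $(\mathbb Z,\tau_{\mathbf u})$ sequentially complete for $\mathbf u=(n!)$?
\end{itemize}

The first examples suggest a negative answer. A non-trivial null sequence tends to produce Cauchy sequences: in a group with an invariant metric $d$ one chooses $n_k$ with $d(u_{n_k},0)\le2^{-k}$, and the partial sums $u_{n_1}+\dots+u_{n_j}$ are Cauchy, with no evident reason to converge in a countable group. It is in fact known that $(G,\tau_{\mathbf u})$ is not sequentially complete when $\mathbf u$ is non-trivial and the subgroup $\langle\mathbf u\rangle$ generated by the terms $u_n$ is metrizable in the subspace topology; we include the short proof as Proposition~\ref{prop:metrizable}. For $\mathbf u=(2^n)$ in $\mathbb Z$, the topology $\tau_{\mathbf u}$ is the $2$-adic topology, and $1+4+16+\cdots$ has no limit in $\mathbb Z$ (Example~\ref{ex:dyadic}).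 One might expect sums $n_1!+n_2!+\cdots$ to behave in the same way. They do not, and both answers are positive.

\begin{theorem}\label{thm:factorial}
The sequence $\mathbf u=(n!)$ is a non-trivial $TB$-sequence in $\mathbb Z$, and $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete.
\end{theorem}

What separates $(n!)$ from $(2^n)$ is the size of the ratios of consecutive terms. For divisibility chains the dependence on the ratios can be determined exactly.

\begin{theorem}\label{thm:chains}
Let $1=u_0<u_1<u_2<\cdots$ be integers with $u_{n-1}\mid u_n$, and let $q_n=u_n/u_{n-1}\ge2$. Then $\mathbf u=(u_n)$ is a non-trivial $TB$-sequence in $\mathbb Z$, and $(\mathbb Z,\tau_{\mathbf u})$ is sequentially complete if and only if there is no $M$ for which there are arbitrarily long blocks of consecutive indices $n$ with $q_n\le M$.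
\end{theorem}

The topology $\tau_{\mathbf u}$ does not change when finitely many terms of $\mathbf u$ are added, removed or altered, so the normalization $u_0=1$ costs nothing: to a chain that does not start at $1$ we prepend $1$. Theorem~\ref{thm:factorial} is the case $u_n=(n+1)!$, $q_n=n+1$, where for each $M$ only finitely many $n$ satisfy $q_n\le M$. The condition in Theorem~\ref{thm:chains} lies strictly between ``$q_n\to\infty$'' and ``$(q_n)$ is unbounded''. It holds when $q_n=n$ for even $n$ and $q_n=2$ for odd $n$; it fails when $q_n=n+1$ for perfect squares $n$ and $q_n=2$ otherwise.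

A group $G$ has \emph{finite exponent} if $mG=0$ for some integer $m\ge1$, and \emph{infinite exponent} otherwise.

\begin{theorem}\label{thm:groups}
An infinite abelian group $G$, of any cardinality, admits a non-trivial $TB$-sequence $\mathbf u$ with $(G,\tau_{\mathbf u})$ sequentially complete if and only if $G$ has infinite exponent. In particular, the countably infinite groups that answer \textup{(a)} are exactly those of infinite exponent.
\end{theorem}

The positive results imitate a fact from functional analysis: the dual of a Banach space is sequentially complete in the weak$^*$ topology, because by the Baire category theorem a pointwise limit of a sequence of continuous functionals is continuous. Here $\tau_{\mathbf u}$ is the topology of pointwise convergence on the group $H_{\mathbf u}$ of characters that send $\mathbf u$ to zero. We write $H_{\mathbf u}$ as an image of a complete metric group $E$ of integer sequences, modeled on $c_0$. A Cauchy sequence in $G$ then has a limit that is a continuous character of $E$. Continuous characters of $E$ satisfy an $\ell^1$-type bound, and in each case this bound forces the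 limit to come from an element of $G$.

Section~\ref{sec:characters} translates the problem into the language of characters and reduces it to subgroups. Section~\ref{sec:model} shows the mechanism on direct sums of cyclic groups, and Section~\ref{sec:E} turns it into a criterion. Sections~\ref{sec:Z} and~\ref{sec:prufer} apply the criterion to $\mathbb Z$ and to the Pr\"ufer groups, and Section~\ref{sec:exponent} proves Theorem~\ref{thm:groups}.

\section{The topology $\tau_{\mathbf u}$ through characters}\label{sec:characters}

Let $\mathbb T=\mathbb R/\mathbb Z$, written additively. For $t\in\mathbb T$ let $\|t\|\in[0,\frac12]$ be its distance to $0$, that is, the distance from any real representative of $t$ to the nearest integer. Then $\|s+t\|\le\|s\|+\|t\|$ and $\|at\|\le|a|\,\|t\|$ for $a\in\mathbb Z$. Every $t\in\mathbb T$ has exactly one representative in $(-\frac12,\frac12]$, which we call its \emph{reduced representative}; its absolute value is $\|t\|$. Many arguments below consist of showing that some real number lies in $(-\frac12,\frac12]$, so that a congruence modulo $1$ becomes an equality of real numbers.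

A \emph{character} of an abelian group $G$ is a homomorphism $G\to\mathbb T$, and $\widehat G=\mathrm{Hom}(G,\mathbb T)$ is the group of all characters. Since $\mathbb T$ is divisible, every character of a subgroup extends to $G$. Consequently $\widehat G$ \emph{separates points}: for $g\ne0$ there is $\chi\in\widehat G$ with $\chi(g)\ne0$, obtained by extending such a character from the cyclic group $\langle g\rangle$. For a subgroup $H\le\widehat G$ let $\sigma(G,H)$ be the coarsest topology on $G$ in which all $\chi\in H$ are continuous; it is the topology pulled back along $g\mapsto(\chi(g))_{\chi\in H}\in\mathbb T^H$. By Comfort and Ross \cite{CR}, every precompact group topology on $G$ equals $\sigma(G,H)$ for $H$ the group of its continuous characters, and conversely $\sigma(G,H)$ is a precompact group topology whenever $H$ separates points. For a sequence $\mathbf u$ in $G$ put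
\[
H_{\mathbf u}=H_{\mathbf u}(G)=\{\chi\in\widehat G:\chi(u_n)\to0\}.
\]
This subgroup of $\widehat G$ depends only on the tail of $\mathbf u$.

\begin{lemma}\label{lem:tau}
The sequence $\mathbf u$ is a $TB$-sequence if and only if $H_{\mathbf u}$ separates points, and then $\tau_{\mathbf u}=\sigma(G,H_{\mathbf u})$. A sequence $(g_k)$ is Cauchy in $\tau_{\mathbf u}$ if and only if $(\chi(g_k))$ converges in $\mathbb T$ for every $\chi\in H_{\mathbf u}$, and $g_k\to g$ in $\tau_{\mathbf u}$ if and only if $\chi(g_k)\to\chi(g)$ for every $\chi\in H_{\mathbf u}$.
\end{lemma}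

\begin{proof}
Let $\tau$ be a precompact group topology with $u_n\to0$, and let $H$ be its group of continuous characters. Then $H\subseteq H_{\mathbf u}$ and $\tau=\sigma(G,H)$. Since $\tau$ is Hausdorff, $H$ separates points, so $H_{\mathbf u}$ does, and $\tau$ is coarser than $\sigma(G,H_{\mathbf u})$. Conversely, if $H_{\mathbf u}$ separates points, then $\sigma(G,H_{\mathbf u})$ is a precompact group topology in which $u_n\to0$. The last two statements hold because in a subgroup of $\mathbb T^{H_{\mathbf u}}$ convergence and the Cauchy property are tested coordinatewise, and $\mathbb T$ is complete.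
\end{proof}

The Bohr topology is $\sigma(G,\widehat G)$. The next lemma says that its Cauchy sequences are eventually constant.

\begin{lemma}\label{lem:bohr}
Let $(d_k)$ be a sequence in an abelian group $D$ such that $(\chi(d_k))$ converges for every $\chi\in\widehat D$. Then $(d_k)$ is eventually constant.
\end{lemma}

\begin{proof}
The group $\widehat D$ is a closed subgroup of $\mathbb T^D$, hence compact; let $\mu$ be its normalized Haar measure. For $d\in D$ put $I(d)=\int_{\widehat D}e^{2\pi i\chi(d)}\,d\mu(\chi)$. If $d\ne0$, choose $\chi_0$ with $\chi_0(d)\ne0$; translation invariance gives $I(d)=e^{2\pi i\chi_0(d)}I(d)$, so $I(d)=0$. If $(d_k)$ is not eventually constant, there are indices $m_j,n_j\to\infty$ with $d'_j=d_{n_j}-d_{m_j}\ne0$. Then $\chi(d'_j)\to0$ for every $\chi$, and dominated convergence gives $I(d'_j)\to1$, whereas $I(d'_j)=0$ for all $j$.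
\end{proof}

With this lemma we show that sequential completeness depends only on a subgroup containing the terms of $\mathbf u$: modulo that subgroup all characters are available, so nothing can move.

\begin{lemma}\label{lem:subgroup}
Let $S$ be a subgroup of $G$ and let $\mathbf u$ be a sequence in $S$. Then $\mathbf u$ is a $TB$-sequence in $G$ if and only if it is a $TB$-sequence in $S$. In that case, writing $\tau^G_{\mathbf u}$ and $\tau^S_{\mathbf u}$ for the two topologies,
\begin{itemize}
\item[(i)] $\tau^G_{\mathbf u}$ induces $\tau^S_{\mathbf u}$ on $S$, and $S$ is closed in $(G,\tau^G_{\mathbf u})$;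
\item[(ii)] $(G,\tau^G_{\mathbf u})$ is sequentially complete if and only if $(S,\tau^S_{\mathbf u})$ is.
\end{itemize}
\end{lemma}

\begin{proof}
A character $\chi$ of $G$ lies in $H_{\mathbf u}(G)$ exactly when $\chi|_S\in H_{\mathbf u}(S)$, and since characters extend, restriction maps $H_{\mathbf u}(G)$ onto $H_{\mathbf u}(S)$. The group $S^\perp=\{\chi\in\widehat G:\chi|_S=0\}$ is contained in $H_{\mathbf u}(G)$. It consists of the characters of $D=G/S$ composed with the quotient map, so for each $g\notin S$ some $\chi\in S^\perp$ has $\chi(g)\ne0$. Hence $H_{\mathbf u}(G)$ separates the points of $G$ if and only if $H_{\mathbf u}(S)$ separates the points of $S$, which is the first statement.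

(i) The topology induced on $S$ is defined by the restrictions of the elements of $H_{\mathbf u}(G)$, that is, by $H_{\mathbf u}(S)$. The subgroup $S=\bigcap_{\chi\in S^\perp}\ker\chi$ is an intersection of kernels of continuous characters.

(ii) If $G$ is sequentially complete, a Cauchy sequence in $S$ converges in $G$, and its limit lies in the closed subgroup $S$. Conversely, let $S$ be sequentially complete and let $(g_k)$ be Cauchy in $G$. Since $S^\perp\subseteq H_{\mathbf u}(G)$, the images of $g_k$ in $D$ satisfy the hypothesis of Lemma~\ref{lem:bohr}, so there is $g\in G$ with $g_k-g\in S$ for all large $k$. By (i), this tail of $(g_k-g)$ is Cauchy in $(S,\tau^S_{\mathbf u})$; it converges to some $s\in S$, and $g_k\to g+s$.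
\end{proof}

Here is the known obstruction mentioned in the introduction.

\begin{proposition}\label{prop:metrizable}
Let $\mathbf u$ be a non-trivial $TB$-sequence in $G$ and let $S=\langle\mathbf u\rangle$. If $S$ is metrizable as a subspace of $(G,\tau_{\mathbf u})$, then $(G,\tau_{\mathbf u})$ is not sequentially complete. The hypothesis holds when $H_{\mathbf u}(S)$ is countable.
\end{proposition}

\begin{proof}
A metrizable group has a compatible translation-invariant metric $d$. If $H_{\mathbf u}(S)=\{\chi_1,\chi_2,\dots\}$, then $d(g,h)=\sum_i2^{-i}\|\chi_i(g-h)\|$ is such a metric for $\sigma(S,H_{\mathbf u}(S))$, which is the subspace topology by Lemma~\ref{lem:subgroup}(i); this proves the last sentence. Since $d(g,h)=d(g-h,0)$, the $d$-Cauchy sequences are the Cauchy sequences of the group $S$. Suppose that $G$ is sequentially complete. By Lemma~\ref{lem:subgroup}(ii), $(S,d)$ is a complete metric space. It is countable, so by the Baire category theorem some point is isolated, and by translation $S$ is discrete. Then $u_n\to0$ forces $u_n=0$ for large $n$, contrary to non-triviality.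
\end{proof}

A positive answer therefore needs $H_{\mathbf u}(\langle\mathbf u\rangle)$ to be uncountable. For $G=\mathbb Z$ we identify a character with its value $x\in\mathbb T$ at $1$, so that $H_{\mathbf u}=\{x\in\mathbb T:u_nx\to0\}$.

\begin{example}\label{ex:dyadic}
Let $u_n=2^n$ in $\mathbb Z$, let $x\in H_{\mathbf u}$, and let $t_n\to0$ be the reduced representative of $2^nx$. Once $|t_{n-1}|<\frac14$, the number $2t_{n-1}$ lies in $(-\frac12,\frac12)$ and represents $2^nx$, so $t_n=2t_{n-1}$. A null sequence that eventually doubles at each step is eventually $0$. Hence $H_{\mathbf u}$ is the countable group of dyadic fractions $a/2^r$, and $\tau_{\mathbf u}$ is the $2$-adic topology, with the subgroups $2^r\mathbb Z$ as basic neighborhoods of $0$. The integers $1+4+\dots+4^{j-1}=(4^j-1)/3$ form a Cauchy sequence, and a limit $b\in\mathbb Z$ would satisfy $2^r\mid3b+1$ for all $r$, that is, $3b=-1$.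
\end{example}

\section{A model: direct sums of cyclic groups}\label{sec:model}

Let $G=\bigoplus_{k\ge1}\mathbb Z/m_k$ with all $m_k\ge2$, let $f_k$ be the standard generators, and let $\mathbf u=(f_k)$. A character $\chi$ is given by arbitrary values $\chi(f_k)\in\frac1{m_k}\mathbb Z/\mathbb Z$, and $\chi\in H_{\mathbf u}$ when these values tend to $0$. Let $\delta_k$ be the character with $\delta_k(f_k)=1/m_k$ and $\delta_k(f_l)=0$ for $l\ne k$. It lies in $H_{\mathbf u}$ and reads off the $k$th coordinate: $\delta_k(\sum_lb_lf_l)=b_k/m_k$. So $\mathbf u$ is a non-trivial $TB$-sequence, and in a Cauchy sequence each coordinate is eventually constant, since a convergent sequence in a finite subset of $\mathbb T$ is eventually constant. The issue is whether the coordinatewise limit has finite support.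

Consider $s_j=f_1+\dots+f_j$. All coordinates of its coordinatewise limit are non-zero, so $(s_j)$ does not converge in $G$. Whether it is Cauchy depends on the orders $m_k$.

\emph{Bounded orders.} Let $m_k\le M$ for all $k$. A non-zero value $\chi(f_k)$ has norm at least $1/M$, so every $\chi\in H_{\mathbf u}$ vanishes on $f_k$ for large $k$, and $\chi(s_j)$ is eventually constant. Thus $(s_j)$ is Cauchy, and $(G,\tau_{\mathbf u})$ is not sequentially complete.

\emph{Orders tending to infinity.} Let $m_k\to\infty$. Now there is room for values $\chi(f_k)$ that are small without being zero. Put $c_k=\lceil m_k/k\rceil$ and $\chi(f_k)=c_k/m_k$. Since $1/k\le c_k/m_k\le1/k+1/m_k$, we have $\chi\in H_{\mathbf u}$, and $\chi(s_j)$ is represented by $r_j=\sum_{k\le j}c_k/m_k$, which tends to $+\infty$ in steps that tend to $0$. If $r_j$ converged modulo $1$ to the class of a real number $t$, then for large $j$ it would lie within $\frac18$ of $t+\mathbb Z$. These intervals are separated by gaps of length $\frac34$, which small steps cannot cross, so $(r_j)$ would be bounded. Hence $(s_j)$ is not Cauchy.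

When $m_k\to\infty$, the extra characters destroy this candidate for a non-convergent Cauchy sequence. To see that they destroy all candidates, let $(g_j)$ be Cauchy, put $\varphi(\chi)=\lim_j\chi(g_j)$ for $\chi\in H_{\mathbf u}$, and let $b_k$ be the limiting coordinates, so that $\varphi(\delta_k)=b_k/m_k$. Every $\chi\in H_{\mathbf u}$ is a formal sum $\sum_kc_k\delta_k$ with integers $c_k$ satisfying $c_k/m_k\to0$. One would like to know that $\varphi(\chi)=\sum_kc_kb_k/m_k$, and then to contradict the convergence of this series as above if infinitely many $b_k$ are non-zero. For $(s_j)$ the formula is the definition of $\varphi$. For general $(g_j)$ it is an interchange of limits, which the coordinates of $g_j$ that have not yet stabilized could spoil. What we need is continuity of $\varphi$ with respect to $\sup_k|c_k|/m_k$. This leads to the group of coefficient sequences $(c_k)$, on which the Baire category theorem supplies the continuity.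

\section{The group $E$ and its characters}\label{sec:E}

Fix integers $q_n\ge2$ for $n\ge1$, and let
\[
E=\{c=(c_n)_{n\ge1}\in\mathbb Z^{\mathbb N}:c_n/q_n\to0\},\qquad|c|=\sup_n\frac{|c_n|}{q_n},
\]
with the metric $|c-c'|$. Let $e_n\in E$ be the unit vectors. We use three properties of $E$.
\begin{itemize}
\item[(E1)] $E$ is complete. The real sequences with $c_n/q_n\to0$ form a Banach space under $|\cdot|$, isometric to $c_0$, and $E$ is closed in it because convergence in $|\cdot|$ implies convergence of each coordinate.
\item[(E2)] Two continuous characters of $E$ that agree on all $e_n$ are equal. They agree on finitely supported sequences, and these are dense, since the distance from $c$ to its truncation $(c_1,\dots,c_N,0,\dots)$ is $\sup_{n>N}|c_n|/q_n\to0$.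
\item[(E3)] A character of $E$ that depends only on $c_1,\dots,c_N$ is continuous. It vanishes on the ball $|c|<\min_{n\le N}1/q_n$, where $c_1=\dots=c_N=0$.
\end{itemize}

\begin{lemma}\label{lem:baire}
If continuous characters $\psi_k$ of $E$ converge pointwise to $\psi$, then $\psi$ is a continuous character.
\end{lemma}

\begin{proof}
A pointwise limit of homomorphisms is a homomorphism, so it suffices to prove continuity at $0$. Let $\eta>0$. The sets
\[
F_m=\{c\in E:\|\psi_j(c)-\psi_k(c)\|\le\eta\text{ for all }j,k\ge m\}
\]
are closed, and they cover $E$ because each sequence $(\psi_k(c))_k$ is Cauchy. By (E1) and the Baire category theorem, some $F_m$ contains a set $a+V$ with $a\in E$ and $V$ a neighborhood of $0$. For $v\in V$ and $j\ge m$, both $a+v$ and $a$ lie in $F_m$, so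
\[
\|\psi_j(v)-\psi_m(v)\|\le\|\psi_j(a+v)-\psi_m(a+v)\|+\|\psi_j(a)-\psi_m(a)\|\le2\eta .
\]
Letting $j\to\infty$ gives $\|\psi(v)-\psi_m(v)\|\le2\eta$ on $V$. Since $\psi_m$ is continuous, $\|\psi_m\|\le\eta$ on a smaller neighborhood of $0$, and there $\|\psi\|\le3\eta$.
\end{proof}

The next lemma is the analogue for $E$ of the fact that continuous functionals on $c_0$ are given by summable sequences. The difficulty is that a character only controls sums modulo $1$. As in Section~\ref{sec:model}, this is overcome by moving in steps too small to jump from one integer to the next.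

\begin{lemma}\label{lem:ell1}
Let $\psi$ be a continuous character of $E$. There is $\varepsilon\in(0,1)$ with
\[
\sum_{n\ge1}\lfloor\varepsilon q_n\rfloor\,\|\psi(e_n)\|\le\tfrac18 .
\]
Consequently $q_n\|\psi(e_n)\|\to0$ as $n\to\infty$ within the set $A=\{n:q_n\ge1/\varepsilon\}$.
\end{lemma}

\begin{proof}
Choose $\varepsilon\in(0,1)$ such that $\|\psi(c)\|\le\frac18$ whenever $|c|\le\varepsilon$. Put $N_n=\lfloor\varepsilon q_n\rfloor$ and $\alpha_n=\|\psi(e_n)\|$, and choose signs $s_n=\pm1$ so that $\alpha_n$ represents $\psi(s_ne_n)$. Fix $r\ge1$ and walk from $0$ to $\sum_{n\le r}N_ns_ne_n$ by adding $s_1e_1$ exactly $N_1$ times, then $s_2e_2$ exactly $N_2$ times, and so on. Each point of the walk has the form $c=\sum_{n\le r}j_ns_ne_n$ with $0\le j_n\le N_n$. Hence $|c|\le\varepsilon$, and $\psi(c)$ is represented by the real number $\Sigma(c)=\sum_{n\le r}j_n\alpha_n\ge0$.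

We claim that $\Sigma\le\frac18$ along the walk. This holds at the start. A step in direction $e_n$ occurs only if $N_n\ge1$; then $|e_n|=1/q_n\le\varepsilon$, so the step increases $\Sigma$ by $\alpha_n\le\frac18$. If $\Sigma\le\frac18$ before the step, then at the new point $c$ we have $0\le\Sigma(c)\le\frac14$, so $\Sigma(c)=\|\psi(c)\|\le\frac18$. At the end of the walk the claim reads $\sum_{n\le r}N_n\alpha_n\le\frac18$, and $r$ is arbitrary.

For $n\in A$ we have $\varepsilon q_n\ge1$, so $N_n\ge\varepsilon q_n/2$ and $\sum_{n\in A}q_n\alpha_n\le\frac2\varepsilon\cdot\frac18<\infty$.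
\end{proof}

\begin{remark}\label{rem:small}
The lemma says nothing about the indices with $q_n<1/\varepsilon$, and nothing can be said in general. If $q_n\le M$ for all $n$, then $E$ consists of the finitely supported integer sequences and $|c|\ge1/M$ for $c\ne0$. So $E$ is discrete, and the values $\psi(e_n)$ of a continuous character are arbitrary.
\end{remark}

\begin{proposition}[Criterion]\label{prop:criterion}
Let $\mathbf u$ be a $TB$-sequence in $G$ and let $\pi:E\to\widehat G$ be a homomorphism such that
\begin{itemize}
\item[(C1)] $\pi(E)=H_{\mathbf u}$;
\item[(C2)] for every $g\in G$, the character $c\mapsto\pi(c)(g)$ of $E$ is continuous;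
\item[(C3)] for every continuous character $\psi$ of $E$ that vanishes on $\ker\pi$ there is $g\in G$ with $\psi(e_n)=\pi(e_n)(g)$ for all $n$.
\end{itemize}
Then $(G,\tau_{\mathbf u})$ is sequentially complete.
\end{proposition}

\begin{proof}
Let $(g_k)$ be Cauchy. Since $\pi(E)\subseteq H_{\mathbf u}$, the limit $\psi(c)=\lim_k\pi(c)(g_k)$ exists for each $c\in E$ by Lemma~\ref{lem:tau}. By (C2) and Lemma~\ref{lem:baire}, $\psi$ is a continuous character, and it vanishes on $\ker\pi$. Take $g$ from (C3). The continuous characters $\psi$ and $c\mapsto\pi(c)(g)$ agree on all $e_n$, so they are equal by (E2). Since $\pi(E)\supseteq H_{\mathbf u}$, this says that $\chi(g_k)\to\chi(g)$ for every $\chi\in H_{\mathbf u}$, that is, $g_k\to g$.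
\end{proof}

We can now finish the model case.

\begin{proposition}\label{prop:sum}
Let $G=\bigoplus_{k\ge1}\mathbb Z/m_k$ with $m_k\ge2$ and $m_k\to\infty$, and let $\mathbf u=(f_k)$ be the sequence of standard generators. Then $\mathbf u$ is a non-trivial $TB$-sequence and $(G,\tau_{\mathbf u})$ is sequentially complete.
\end{proposition}

\begin{proof}
The first claim was shown in Section~\ref{sec:model}. Take $q_k=m_k$, and let $\pi(c)$ be the character with $\pi(c)(f_k)=c_k/m_k$ modulo $1$; thus $\pi(e_k)=\delta_k$.

(C1) If $c\in E$, then $\|\pi(c)(f_k)\|\le|c_k|/m_k\to0$. If $\chi\in H_{\mathbf u}$, the reduced representative of $\chi(f_k)$ has the form $c_k/m_k$ with $c_k\in\mathbb Z$; then $|c_k|/m_k=\|\chi(f_k)\|\to0$, so $c\in E$ and $\pi(c)=\chi$.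

(C2) An element $g\in G$ has finite support, so $\pi(c)(g)$ depends on finitely many coordinates of $c$, and (E3) applies.

(C3) Let $\psi$ be a continuous character vanishing on $\ker\pi$, and let $\theta_k=\psi(e_k)$. Since $m_ke_k\in\ker\pi$, we have $m_k\theta_k=0$. So $\theta_k=b_k/m_k$ modulo $1$ with $b_k\in\mathbb Z$, and $m_k\|\theta_k\|$ is an integer. As $m_k\to\infty$, the set $A$ of Lemma~\ref{lem:ell1} is cofinite, so $m_k\|\theta_k\|\to0$. Hence $\theta_k=0$ for large $k$, and we take $b_k=0$ for those $k$. Then $g=\sum_kb_kf_k$ lies in $G$, and $\pi(e_k)(g)=b_k/m_k=\theta_k$ for all $k$.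
\end{proof}

The other two applications follow the same pattern. The map $\pi$ is a digit expansion; relations in $\ker\pi$ place the sequence $(\psi(e_n))$ in a larger group containing $G$; and Lemma~\ref{lem:ell1} cuts it down to $G$.

\section{Divisibility chains in $\mathbb Z$}\label{sec:Z}

Throughout this section $u_n$ and $q_n$ are as in Theorem~\ref{thm:chains}, and $H=H_{\mathbf u}=\{x\in\mathbb T:u_nx\to0\}$. Since $q_n\ge2$,
\begin{equation}\label{eq:geometric}
u_m\ge2^{m-n}u_n\qquad(m\ge n\ge0).
\end{equation}
For each $r$ the class of $1/u_r$ lies in $H$, because $u_n/u_r\in\mathbb Z$ for $n\ge r$. If $a\ne0$ is an integer and $u_r>|a|$, then $a/u_r\ne0$ in $\mathbb T$. So $H$ separates points, and $\mathbf u$ is a non-trivial $TB$-sequence.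

\subsection*{The group $H$ as an image of $E$}
Write $x=\sum_nc_n/u_n$ with integer digits $c_n$, as in a mixed radix expansion. Multiplying by $u_{n-1}$ turns the terms with index below $n$ into integers and leaves $c_n/q_n$ as the leading term. So membership in $H$ should correspond to $c_n/q_n\to0$, which is the definition of $E$ for the ratios $q_n$ of the chain.

\begin{lemma}\label{lem:digits}
The formula $\pi(c)=\sum_{n\ge1}c_n/u_n$ modulo $1$ defines a continuous homomorphism $\pi:E\to\mathbb T$ with $\pi(E)=H$.
\end{lemma}

\begin{proof}
For $c\in E$ and $n\ge0$, the identity $u_m=q_mu_{m-1}$ and \eqref{eq:geometric} give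
\begin{equation}\label{eq:tail}
\sum_{m>n}\frac{|c_m|u_n}{u_m}=\sum_{m>n}\frac{|c_m|}{q_m}\cdot\frac{u_n}{u_{m-1}}\le\sup_{m>n}\frac{|c_m|}{q_m}\sum_{m>n}2^{-(m-1-n)}=2\sup_{m>n}\frac{|c_m|}{q_m}.
\end{equation}
For $n=0$ this shows that the series converges absolutely and $\|\pi(c)\|\le2|c|$, so $\pi$ is a continuous homomorphism. For general $n$, the terms $c_mu_n/u_m$ with $m\le n$ are integers, so $\|u_n\pi(c)\|$ is bounded by the right side of \eqref{eq:tail}, which tends to $0$. Thus $\pi(E)\subseteq H$.

Conversely, let $x\in H$ and let $t_n$ be the reduced representative of $u_nx$ for $n\ge0$, so that $t_n\to0$. For $n\ge1$ put $c_n=q_nt_{n-1}-t_n$. Both $q_nt_{n-1}$ and $t_n$ represent $u_nx$, so $c_n\in\mathbb Z$, and $|c_n|/q_n\le|t_{n-1}|+|t_n|\to0$, so $c\in E$. Dividing the definition of $c_n$ by $u_n$ gives $c_n/u_n=t_{n-1}/u_{n-1}-t_n/u_n$. The sum telescopes to $t_0/u_0=t_0$, which represents $x$. Hence $\pi(c)=x$.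
\end{proof}

For $u_n=(n+1)!$ the constant sequence $c_n=1$ lies in $E$, and $\sum_{n\ge1}1/(n+1)!=e-2$. So $H$ contains the class of the irrational number $e$, in contrast with Example~\ref{ex:dyadic}.

\subsection*{Bounded blocks give sequential completeness}
Assume that for every $M$ the blocks of consecutive indices with $q_n\le M$ have bounded length. We apply Proposition~\ref{prop:criterion} with $\widehat{\mathbb Z}=\mathbb T$. Lemma~\ref{lem:digits} gives (C1), and also (C2), because the value of the character $\pi(c)$ at $a\in\mathbb Z$ is $a\pi(c)$. For (C3), let $\psi$ be a continuous character of $E$ vanishing on $\ker\pi$, and put $\theta_n=\psi(e_n)$ for $n\ge1$ and $\theta_0=0$. We must find $a\in\mathbb Z$ with $\theta_n=a/u_n$ modulo $1$ for all $n\ge1$.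

\emph{Step 1: relations.} We have $\pi(q_1e_1)=q_1/u_1=1=0$ in $\mathbb T$, and $\pi(q_ne_n-e_{n-1})=q_n/u_n-1/u_{n-1}=0$ for $n\ge2$. Therefore
\begin{equation}\label{eq:relations}
q_n\theta_n=\theta_{n-1}\qquad(n\ge1),
\end{equation}
and by induction $u_n\theta_n=u_{n-1}\theta_{n-1}=\dots=\theta_0=0$. So $\theta_n=a_n/u_n$ with integers $a_n$, and \eqref{eq:relations} says that $a_n\equiv a_{n-1}\pmod{u_{n-1}}$. The sequence $(\theta_n)$ is thus an element of the inverse limit of the groups $\mathbb Z/u_n$, and the task is to show that it comes from an integer.

\emph{Step 2: $q_n\|\theta_n\|\to0$.} Take $\varepsilon$ and $A$ from Lemma~\ref{lem:ell1} and put $M=1/\varepsilon>1$. Then $q_n\|\theta_n\|\to0$ along $A$. If $q_n\to\infty$, as for the factorials, $A$ is cofinite and this step is finished. In general the indices outside $A$ are not covered by Lemma~\ref{lem:ell1}, and we reach them from $A$ through \eqref{eq:relations}. Every $n\notin A$ has $q_n<M$, so by assumption there is $L$ such that any $L$ consecutive positive integers contain an element of $A$; this is the only place where the assumption is used. For $n\notin A$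 let $n'$ be the least element of $A$ greater than $n$, so that $n'\le n+L$. Iterating \eqref{eq:relations} gives $\theta_n=q_{n+1}\cdots q_{n'}\theta_{n'}$. The indices $n,n+1,\dots,n'-1$ lie outside $A$ and there are at most $L$ of them, so
\[
q_n\|\theta_n\|\le q_nq_{n+1}\cdots q_{n'-1}\cdot q_{n'}\|\theta_{n'}\|\le M^L\,q_{n'}\|\theta_{n'}\|,
\]
and the right side tends to $0$ as $n\to\infty$.

\emph{Step 3: integrality.} Choose $n_0\ge1$ with $q_n\|\theta_n\|<\frac12$ for $n\ge n_0$, and let $\tilde\theta_n$ be the reduced representative of $\theta_n$. For $n\ge n_0$ the real number $q_n\tilde\theta_n$ lies in $(-\frac12,\frac12)$ and represents $\theta_{n-1}$ by \eqref{eq:relations}, so $q_n\tilde\theta_n=\tilde\theta_{n-1}$. Multiplying by $u_{n-1}$ gives $u_n\tilde\theta_n=u_{n-1}\tilde\theta_{n-1}$. Hence $a=u_n\tilde\theta_n$ does not depend on $n\ge n_0$, and $a\in\mathbb Z$ because $u_n\theta_n=0$ in $\mathbb T$. So $\theta_n=a/u_n$ for $n\ge n_0$, while for $1\le n<n_0$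
\[
\theta_n=q_{n+1}\cdots q_{n_0}\theta_{n_0}=\frac{u_{n_0}}{u_n}\cdot\frac a{u_{n_0}}=\frac a{u_n}\quad\text{in }\mathbb T.
\]
Thus $\psi(e_n)=a\pi(e_n)$ for all $n$, which is (C3). This proves the ``if'' part of Theorem~\ref{thm:chains}, and with it Theorem~\ref{thm:factorial}.

\subsection*{Long blocks give a Cauchy sequence without limit}
Now assume that for some $M$ there are arbitrarily long blocks of consecutive indices with $q_n\le M$. On such a block the chain behaves like $(2^n)$, and we repeat Example~\ref{ex:dyadic} using one term of the chain for each block, namely the term just before it. A block of length $N+k$ has its last $k$ indices beyond $N$, so long blocks occur beyond any index. Choose $1\le n_1<n_2<\cdots$ with $n_{k+1}\ge n_k+2$ and $q_n\le M$ for $n_k\le n<n_k+k$, and put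
\[
v_k=u_{n_k-1},\qquad a_j=v_1+\dots+v_j .
\]

\emph{The sequence $(a_j)$ is Cauchy.} Let $x\in H$, let $t_n\to0$ be the reduced representative of $u_nx$, and choose $n^*$ with $|t_n|<1/(2M)$ for $n\ge n^*$. If $n-1\ge n^*$ and $q_n\le M$, then $q_nt_{n-1}$ lies in $(-\frac12,\frac12)$ and represents $u_nx$, so $t_n=q_nt_{n-1}$ and $|t_{n-1}|\le|t_n|/2$. If $n_k-1\ge n^*$, we apply this for $n=n_k,\dots,n_k+k-1$ and obtain
\[
\|v_kx\|=|t_{n_k-1}|\le2^{-k}|t_{n_k+k-1}|\le2^{-k-1}.
\]
So $\sum_k\|v_kx\|<\infty$, and $(a_jx)_j$ converges in $\mathbb T$.

\emph{The sequence $(a_j)$ does not converge.} Suppose $a_j\to b\in\mathbb Z$, and fix $k$. The class of $1/v_{k+1}$ lies in $H$, so $a_j/v_{k+1}\to b/v_{k+1}$ within a finite subgroup of $\mathbb T$, and $a_j\equiv b\pmod{v_{k+1}}$ for large $j$. Also $a_j-a_k=v_{k+1}+\dots+v_j$ is divisible by $v_{k+1}$ for $j>k$. Hence $b\equiv a_k\pmod{v_{k+1}}$. By \eqref{eq:geometric} and $n_{k+1}-n_k\ge2$,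
\[
0<a_k\le\sum_{i=0}^{n_k-1}u_i\le2v_k\le\tfrac12v_{k+1}.
\]
For large $k$ we also have $|b|<\frac12v_{k+1}$, so $|b-a_k|<v_{k+1}$ and therefore $b=a_k$. This cannot hold for all large $k$, since $(a_k)$ is strictly increasing. The proof of Theorem~\ref{thm:chains} is complete.

\section{The Pr\"ufer groups}\label{sec:prufer}

Let $p$ be a prime and let $G=\mathbb Z(p^\infty)$ be the subgroup of $\mathbb T$ formed by the classes $a/p^r$. A character $\chi$ of $G$ is determined by its values $\chi(1/p^r)=x_r/p^r$, where $x_r\in\mathbb Z/p^r$ and $x_{r+1}\equiv x_r\pmod{p^r}$, and every such compatible system occurs. So $\widehat G$ is the group $\mathbb Z_p$ of $p$-adic integers: $x\in\mathbb Z_p$ acts by $g\mapsto xg$, where for $g=a/p^r$ the value $xg$ is $x'a/p^r$ for any integer $x'\equiv x\pmod{p^r\mathbb Z_p}$. We write $x/p^r$ for the value of $x$ at $1/p^r$. The roles of Section~\ref{sec:Z} are now reversed: the sequence consists of reciprocals, and characters are expanded in integer multiples of the denominators.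

\begin{proposition}\label{prop:prufer}
Let $q_k=p^k$, $w_0=1$, $w_k=q_1\cdots q_k$, and let $u_k\in\mathbb Z(p^\infty)$ be the class of $1/w_k$ for $k\ge1$. Then $\mathbf u=(u_k)$ is a non-trivial $TB$-sequence and $(\mathbb Z(p^\infty),\tau_{\mathbf u})$ is sequentially complete.
\end{proposition}

\begin{proof}
Here $H_{\mathbf u}=\{x\in\mathbb Z_p:x/w_k\to0\text{ in }\mathbb T\}$. It contains $x=1$, the inclusion of $G$ in $\mathbb T$, so it separates points; and $u_k\ne0$ for all $k$. Define $\pi:E\to\mathbb Z_p$ by $\pi(c)=\sum_{k\ge1}c_kw_{k-1}$. The series converges $p$-adically because $w_{k-1}$ is divisible by higher and higher powers of $p$.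

(C2) Let $g\in G$ and choose $n$ with $w_ng=0$. The terms $c_kw_{k-1}$ with $k>n$ are divisible by $w_n$, so $\pi(c)g$ depends only on $c_1,\dots,c_n$, and (E3) applies.

(C1) Let $c\in E$. Then $\pi(c)/w_n$ is represented by $\sum_{k\le n}c_kw_{k-1}/w_n$. Since $w_{k-1}=w_k/q_k$ and $w_k/w_n\le2^{-(n-k)}$ for $k\le n$, we have for $N<n$
\[
\Bigl\|\frac{\pi(c)}{w_n}\Bigr\|\le\sum_{k\le n}\frac{|c_k|}{q_k}\,2^{-(n-k)}\le2^{-(n-N)}\cdot2|c|+2\sup_{k>N}\frac{|c_k|}{q_k},
\]
by splitting the sum at $k=N$. Letting $n\to\infty$ and then $N\to\infty$ shows $\pi(c)\in H_{\mathbf u}$.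

Conversely, let $x\in H_{\mathbf u}$ and let $t_n$ be the reduced representative of $x/w_n$ for $n\ge0$. Then $t_0=0$, $t_n\to0$, and $w_nt_n$ is an integer congruent to $x$ modulo $w_n\mathbb Z_p$. Put $c_n=q_nt_n-t_{n-1}$. Both terms represent $x/w_{n-1}$, so $c_n\in\mathbb Z$, and $|c_n|/q_n\le|t_n|+|t_{n-1}|\to0$, so $c\in E$. Finally
\[
\sum_{k\le n}c_kw_{k-1}=\sum_{k\le n}(w_kt_k-w_{k-1}t_{k-1})=w_nt_n\equiv x\pmod{w_n\mathbb Z_p}
\]
for all $n$, so $\pi(c)=x$.

(C3) Let $\psi$ be a continuous character vanishing on $\ker\pi$, and let $\theta_k=\psi(e_k)$. Since $\pi(q_ke_k-e_{k+1})=q_kw_{k-1}-w_k=0$, we have $\theta_{k+1}=q_k\theta_k$, and hence $\theta_k=w_{k-1}\theta_1$ for all $k$. The candidate is $g=\theta_1\in\mathbb T$, and we must show that it lies in $\mathbb Z(p^\infty)$. As $q_k\to\infty$, Lemma~\ref{lem:ell1} gives $q_k\|\theta_k\|\to0$; choose $K$ with $q_k\|\theta_k\|<\frac12$ for $k\ge K$. For such $k$, the product of $q_k$ with the reduced representative of $\theta_k$ is the reduced representative of $\theta_{k+1}$, so $\|\theta_{k+1}\|=q_k\|\theta_k\|\ge2\|\theta_k\|$. Thus $2^j\|\theta_K\|\le\|\theta_{K+j}\|\le\frac12$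 for all $j$, which forces $\theta_K=0$. So $w_{K-1}g=0$, and $g\in\mathbb Z(p^\infty)$ because $w_{K-1}$ is a power of $p$. Moreover $\pi(e_k)g=w_{k-1}\theta_1=\theta_k$ for all $k$. Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{remark}
The more obvious sequence $u_k=1/p^k$ does not work. The verification of (C1) used only $q_k\ge2$. For $q_k=p$ the group $E$ is countable by Remark~\ref{rem:small}, so $H_{\mathbf u}=\pi(E)$ is countable, and Proposition~\ref{prop:metrizable} applies because $\langle\mathbf u\rangle=\mathbb Z(p^\infty)$.
\end{remark}

\section{Groups of finite and infinite exponent}\label{sec:exponent}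

By Lemma~\ref{lem:subgroup}, a positive answer for a subgroup gives a positive answer for the whole group. So it suffices to find one of the groups already treated inside every group of infinite exponent. We recall the facts needed. A torsion group is the direct sum of its $p$-primary components. A subgroup $B$ of a group $P$ is \emph{pure} if $B\cap nP=nB$ for all $n\ge1$. By a theorem of Kulikov, every $p$-group $P$ has a \emph{basic subgroup}: a pure subgroup $B$ that is a direct sum of cyclic groups and has divisible quotient $P/B$. A pure subgroup of finite exponent is a direct summand. For these facts see \cite[\S\S 27, 32--33]{Fuchs}.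

\begin{lemma}\label{lem:three}
An abelian group $G$ of infinite exponent contains a subgroup isomorphic to $\mathbb Z$, to $\mathbb Z(p^\infty)$ for some prime $p$, or to $\bigoplus_{k\ge1}\mathbb Z/m_k$ with $2\le m_1<m_2<\cdots$.
\end{lemma}

\begin{proof}
If $G$ has an element of infinite order, it contains $\mathbb Z$. Let $G$ be torsion. If the components for infinitely many primes $p_1<p_2<\cdots$ are non-zero, an element of order $p_k$ from each generates with the others a copy of $\bigoplus_k\mathbb Z/p_k$. Otherwise $G$ is a finite direct sum of primary components, so some $p$-component $P$ has infinite exponent. Let $B$ be a basic subgroup of $P$. If $B$ has infinite exponent, its cyclic summands have unbounded orders, and we select summands of orders $p^{r_1}<p^{r_2}<\cdots$ with $r_1\ge1$. If $B$ has finite exponent, then $P=B\oplus D$ with $D\cong P/B$ divisible, and $D\ne0$ because $P$ has infinite exponent. Choose $d_1\in D$ of order $p$ and, successively, $d_{i+1}\in D$ with $pd_{i+1}=d_i$. Then $d_i$ has order $p^i$, and the increasing union of the cyclic groups $\langle d_i\rangle$ is a copy of $\mathbb Z(p^\infty)$.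
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Let $G$ have infinite exponent and let $S\le G$ be a subgroup as in Lemma~\ref{lem:three}. By Theorem~\ref{thm:factorial}, Proposition~\ref{prop:prufer} or Proposition~\ref{prop:sum}, there is a non-trivial $TB$-sequence $\mathbf u$ in $S$ with $(S,\tau^S_{\mathbf u})$ sequentially complete. By Lemma~\ref{lem:subgroup}, $\mathbf u$ is a $TB$-sequence in $G$ and $(G,\tau^G_{\mathbf u})$ is sequentially complete.

Conversely, let $mG=0$ with $m\ge1$, let $\mathbf u=(u_n)_{n\ge1}$ be a non-trivial $TB$-sequence in $G$, and let $S=\langle\mathbf u\rangle$. Every character of $S$ takes its values in the finite group $\frac1m\mathbb Z/\mathbb Z$. So, as in the bounded case of Section~\ref{sec:model}, each $\chi\in H_{\mathbf u}(S)$ satisfies $\chi(u_n)=0$ for all $n>N$, for some $N$. Since the $u_n$ generate $S$, such a character is determined by $\chi(u_1),\dots,\chi(u_N)$, and for fixed $N$ there are at most $m^N$ of them. Hence $H_{\mathbf u}(S)$ is countable, and $(G,\tau_{\mathbf u})$ is not sequentially complete by Proposition~\ref{prop:metrizable}.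
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR}
Comfort and Ross, \emph{Topologies induced by groups of characters}, Fund. Math. 55 (1964).

\bibitem{DGT}
D. Dikranjan, S. S. Gabriyelyan, V. Tarieladze, \emph{Characterizing sequences for precompact group topologies}, arXiv:1206.0587 (2012).

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups} I.

\end{thebibliography}
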